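\title{Products of random unipotent Sylow subgroups in finite simple groups of Lie type}

\begin{abstract}
Let $G$ be a finite simple group of Lie type in characteristic $p$. We prove that the product of four independent, uniformly random Sylow $p$-subgroups of $G$ is all of $G$ with probability tending to $1$ as $|G|\to\infty$, with no restriction on the rank or on the field, and that the product of three is all of $G$ with probability tending to $0$. This answers a question of Pyber in the affirmative, with the sharp constant $4$. In bounded rank, consecutive random factors are opposite with high probability, and a factorization theorem of Garonzi, Levy, Mar\'oti and Simion applies. In large rank we use Fourier analysis on $G$, together with a bound on the dimension of the invariants of a Sylow $p$-subgroup in an irreducible representation in terms of the degree of that representation.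
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite simple group of Lie type with defining characteristic $p$. A Sylow $p$-subgroup of $G$ is called a \emph{unipotent Sylow subgroup}; in $\mathrm{PSL}_n(q)$ these are the conjugates of the image of the group of upper unitriangular matrices. All unipotent Sylow subgroups are conjugate, so if we fix one of them, $U$, and choose $g\in G$ uniformly at random, then $U^g=g^{-1}Ug$ is a uniformly random unipotent Sylow subgroup. For $C\ge1$ let $g_1,\dots,g_C$ be independent uniform elements of $G$, put $U_i=U^{g_i}$, and let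
\[
p_C(G)=\Pr\,(G=U_1\cdots U_C)=\frac{|\{(g_1,\dots,g_C)\in G^C : G=U^{g_1}\cdots U^{g_C}\}|}{|G|^C}.
\]
Pyber asked whether there is a universal constant $C$ such that $p_C(G)\to1$ as $|G|\to\infty$, where $G$ ranges over all finite simple groups of Lie type, of arbitrary rank; see Skresanov \cite{Skr}. The answer is yes, and the sharp value is $C=4$.

\begin{theorem}\label{thm:main}
Let $G$ range over the finite simple groups of Lie type, with $|G|\to\infty$.
\begin{itemize}
\item[(i)] $p_4(G)\to1$; hence $p_C(G)\to1$ for every $C\ge4$.
\item[(ii)] $p_3(G)\to0$; hence $p_C(G)\to0$ for every $C\le3$. Moreover, if $N_G(U)\ne U$, then $G$ is never a product of three unipotent Sylow subgroups.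
\item[(iii)] Suppose that the rank of $G$ tends to infinity, the field being arbitrary. Let $r(g)$ be the number of $(u_1,u_2,u_3,u_4)\in U_1\times U_2\times U_3\times U_4$ with $u_1u_2u_3u_4=g$. Then
\[
\mathbb{E}\Big(\max_{g\in G}\Big|\,\frac{|G|}{|U|^{4}}\,r(g)-1\Big|\Big)\to0 ,
\]
so four factors equidistribute uniformly on $G$. Also $|U_1U_2U_3|/|G|\to1$ in probability, although by (ii) $U_1U_2U_3\ne G$ with probability tending to $1$.
\end{itemize}
\end{theorem}

The two clauses that begin with ``hence'' follow from $p_C(G)\le p_{C+1}(G)$, which holds because $1\in U_{C+1}$.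

\subsection*{Which constant to expect}
A product of $C$ factors has at most $|U|^C$ elements. In $\mathrm{SL}_n(q)$ we have $|U|=q^{n(n-1)/2}$ and $|\mathrm{SL}_n(q)|=|U|\prod_{i=2}^n(q^i-1)$, so
\[
|U|^2<|\mathrm{SL}_n(q)|<q^{n^2-1}\le|U|^3\qquad(n\ge2).
\]
Counting excludes two factors and permits three. For well-chosen factors four are enough: every finite simple group of Lie type equals $UU^-UU^-$, where $U^-$ is the unipotent Sylow subgroup opposite to $U$ \cite{GLMS}. So one would guess $3$ or $4$. Part (ii) decides between them, and part (iii) shows that in large rank the obstruction to three factors cannot be seen by counting: the product misses only a vanishing proportion of $G$.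

\subsection*{Two regimes}
If the rank is bounded, the field is large, two random unipotent Sylow subgroups are opposite with high probability, and (i) reduces to the factorization $G=UU^-UU^-$ (Section~\ref{sec:bounded}). If the field is fixed and the rank grows, this breaks down: in $\mathrm{PSL}_n(q)$ the probability of being opposite decays exponentially in $n$. There we expand the distribution of $u_1u_2u_3u_4$ in irreducible representations $\rho$ of $G$ and bound its expected distance from the uniform distribution by
\[
S_G=\sum_{\rho\ne1}(\dim\rho^U)^3(\dim\rho)^{-1/2}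
\]
(Section~\ref{sec:fourier}). The main work is to show that $S_G\to0$ as the rank tends to infinity, uniformly in the field. To each $\rho$ with $\rho^U\ne0$ we attach an integer $K\ge0$, its level, such that $\dim\rho$ is exponentially large in $(K+1)n$ while $\dim\rho^U$ is at most $n^{O(K+1)}$; here $n$ is essentially the rank. The level is defined first for $\mathrm{GL}_n$ (Section~\ref{sec:GL}) and then carried over to the other classical groups through a parabolic subgroup whose Levi factor is essentially a general linear group (Sections~\ref{sec:classical} and~\ref{sec:key}). Section~\ref{sec:large} proves (i) and (iii), and Section~\ref{sec:three} proves (ii).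

\subsection*{Conventions}
The limits in Theorem~\ref{thm:main} do not change if finitely many groups are removed, so we ignore the Tits group, the small nongeneric cases and the groups with two defining characteristics. (The second sentence of (ii) is not asymptotic; it is proved in Lemma~\ref{lem:three} for an arbitrary finite group.) Representations are complex and finite-dimensional, $\rho^H$ is the space of $H$-invariant vectors, and irreducible constituents are counted with multiplicity unless we say otherwise. A $p'$-group, $p'$-element or $p'$-character is one whose order is prime to $p$. A linear $p'$-character is trivial on every element of $p$-power order; we use this repeatedly.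

\section{The group $\mathrm{SL}_2(q)$}\label{sec:SL2}

Let $G=\mathrm{SL}_2(q)$ with $q\ge4$ even, so that $G$ is simple. Let $B$ be the group of upper triangular matrices and $U$, $U^-$ the upper and lower unitriangular groups. We have
\[
\begin{pmatrix}1&a\\0&1\end{pmatrix}\begin{pmatrix}1&0\\c&1\end{pmatrix}\begin{pmatrix}1&b\\0&1\end{pmatrix}
=\begin{pmatrix}1+ac&a+b(1+ac)\\c&1+bc\end{pmatrix}.
\]
For $c=0$ this is an element of $U$. For $c\ne0$ the two diagonal entries take arbitrary values as $a$ and $b$ vary, and the remaining entry is then forced by the determinant. Hence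
\begin{equation}\label{eq:SL2}
UU^-U=G\setminus(B\setminus U).
\end{equation}
A fourth factor repairs the defect. If $g\in B$ has lower right entry $d$ and $v\in U^-$ has lower left entry $1$, then $gv$ has lower left entry $d\ne0$, so $gv\in UU^-U$ and $g\in UU^-UU^-$. Thus $G=UU^-UU^-$.

Now take random factors. The $q+1$ unipotent Sylow subgroups correspond to the lines in $\mathbb{F}_q^2$; each fixes its own line and permutes the other $q$ lines transitively. If $U_1=U_2$ or $U_2=U_3$, then $|U_1U_2U_3|\le q^2<|G|$. Otherwise we may conjugate $(U_1,U_2)$ to $(U,U^-)$; then $U_3=v^{-1}Uv$ for some $v\in U^-$, and $U_1U_2U_3=UU^-Uv$ misses exactly the $q(q-2)$ elements of $(B\setminus U)v$. So three factors never cover $G$, although with probability $(q/(q+1))^2$ they miss only the proportion $(q-2)/(q^2-1)$ of it, and the missing set comes from $N_G(U)=B$ being larger than $U$. For four factors, Lemma~\ref{lem:opp} below turns $G=UU^-UU^-$ into $U_1U_2U_3U_4=G$ whenever consecutive factors are distinct, so $p_4(G)\ge(q/(q+1))^3$.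

\section{Opposite subgroups and bounded rank}\label{sec:bounded}

We recall the Bruhat decomposition. Let $q$ be the usual parameter of $G$, as in the notation $\mathrm{PSL}_n(q)$, $\mathrm{PSU}_n(q)$, ${}^3D_4(q)$, ${}^2B_2(q)$ with $q=2^{2m+1}$, and so on. The group $G$ has a split BN-pair with the following properties.
\begin{itemize}
\item[(B1)] $B=N_G(U)=U\rtimes T$, where $T=B\cap N$ is a $p'$-group normal in $N$. The quotient $W=N/T$ is a finite Coxeter group with length function $\ell$. Its longest element $w_0$ satisfies $w_0^2=1$ and $\ell(w^{-1}w_0)=\ell(w_0)-\ell(w)$.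
\item[(B2)] $G$ is the disjoint union of the double cosets $BwB$, $w\in W$. The numbers $q_w=|BwB|/|B|$ satisfy $q_{ww'}=q_wq_{w'}$ if $\ell(ww')=\ell(w)+\ell(w')$, and $q_{w_0}=|U|$. For a simple reflection $s$ we have $q_s\ge q$, with equality for all $s$ if $G$ is untwisted.
\end{itemize}
Fix $n_0\in N$ representing $w_0$ and put $U^-=U^{n_0}$. An ordered pair of unipotent Sylow subgroups is \emph{opposite} if it is conjugate in $G$ to $(U,U^-)$. The relation is symmetric: $n_0^2\in T$ normalizes $U$, so $(U,U^-)^{n_0}=(U^-,U)$. Since $T$ is normal in $N$, we have $N_G(U^-)=B^{n_0}=TU^-$. In $\mathrm{SL}_2(q)$, opposite means distinct.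

\begin{lemma}\label{lem:omega}
Let $\omega(G)$ be the probability that two independent random unipotent Sylow subgroups are opposite. Then
\[
\omega(G)=\frac{|Bw_0B|}{|G|}=\max_{w\in W}\frac{|BwB|}{|G|},\qquad \frac1{\omega(G)}=\sum_{w\in W}\frac1{q_w}.
\]
Consequently:
\begin{itemize}
\item[(a)] $1-\omega(G)\le(|W|-1)/q$;
\item[(b)] if $G$ is untwisted and $W$ has $m$ pairwise commuting simple reflections, then $\omega(G)\le(1+1/q)^{-m}$.
\end{itemize}
\end{lemma}

\begin{proof}
The pair $(U^g,U^h)$ is conjugate to $(U,U^x)$ with $x=hg^{-1}$, and $x$ is uniform when $g,h$ are independent and uniform. If $x=bn_0b'$ with $b,b'\in B$, then $(U,U^x)=(U,U^-)^{b'}$. Conversely, if $(U,U^x)=(U,U^-)^y$, then $y\in B$ and $U^x=U^{n_0y}$, so $x\in Bn_0y$. Thus the pair is opposite exactly when $x\in Bw_0B$.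

For $w\in W$ put $v=w^{-1}w_0$. The lengths add in $w_0=wv$, so $q_w/q_{w_0}=1/q_v\le1$, which shows that $Bw_0B$ is the largest double coset. As $w\mapsto v$ is a bijection of $W$, we get $1/\omega(G)=\sum_wq_w/q_{w_0}=\sum_v1/q_v$.

(a) For $v\ne1$, a reduced expression writes $q_v$ as a nonempty product of numbers $q_s\ge q$. Hence $1-\omega(G)\le1/\omega(G)-1\le(|W|-1)/q$.

(b) The products over the subsets $S$ of the $m$ reflections are distinct elements of length $|S|$, so $\sum_v1/q_v\ge\sum_Sq^{-|S|}=(1+1/q)^m$.
\end{proof}

The deterministic input is the following theorem.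

\begin{theorem}[Garonzi, Levy, Mar\'oti, Simion \cite{GLMS}]\label{thm:GLMS}
Every finite simple group of Lie type satisfies $G=UU^-UU^-$.
\end{theorem}

Taking inverses gives $G=U^-UU^-U$. Four random subgroups will not form the pattern $U^-,U,U^-,U$, since $U_1=U_3$ is unlikely. But the conjugating element that moves $U_3$ to $U_1$ can be absorbed by $U_2$.

\begin{lemma}\label{lem:opp}
If the pairs $(U_1,U_2)$, $(U_2,U_3)$ and $(U_3,U_4)$ are opposite, then $U_1U_2U_3U_4=G$.
\end{lemma}

\begin{proof}
After a simultaneous conjugation, $U_2=U$ and $U_3=U^-$. By symmetry $(U_2,U_1)=(U,U^-)^x$ for some $x$, and $x\in N_G(U)=TU$. As $T$ normalizes $U^-$, we have $U_1=u^{-1}U^-u$ with $u\in U$, so $U_1U_2=u^{-1}U^-U$. Next, $(U_3,U_4)=(U^-,U)^y$ with $y\in N_G(U^-)=TU^-$, so $U_4=v^{-1}Uv$ with $v\in U^-$ and $U_3U_4=U^-Uv$. Therefore $U_1U_2U_3U_4=u^{-1}(U^-UU^-U)v=G$.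
\end{proof}

By Lemma~\ref{lem:opp}, a union bound over the three consecutive pairs and Lemma~\ref{lem:omega}(a),
\begin{equation}\label{eq:bounded}
1-p_4(G)\le\frac{3(|W|-1)}{q}.
\end{equation}
This is useful only when $q$ is large compared with $|W|$. The defect is in the method: for $G=\mathrm{PSL}_n(q)$ we have $W=S_n$, the transpositions $(1\,2),(3\,4),\dots$ are commuting simple reflections, and Lemma~\ref{lem:omega}(b) gives $\omega(G)\le(1+1/q)^{-\lfloor n/2\rfloor}$. For fixed $q$ and large $n$ the hypothesis of Lemma~\ref{lem:opp} almost never holds.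

\section{A Fourier bound}\label{sec:fourier}

In this section $G$ may be any finite group, $U$ any subgroup, and $U_i=U^{g_i}$ with $g_i$ independent and uniform. Let $\rho$ run over the irreducible unitary representations of $G$ up to isomorphism, and put
\[
d_\rho=\dim\rho,\qquad m_\rho=\dim\rho^U,\qquad S_G=\sum_{\rho\ne1}m_\rho^3\,d_\rho^{-1/2}.
\]
For $f\colon G\to\mathbb{C}$ let $\rho(f)=\sum_gf(g)\rho(g)$. If $f$ and $f'$ are the distributions of independent random elements $x$ and $x'$, and $f''$ is the distribution of $xx'$, then $\rho(f'')=\rho(f)\rho(f')$. With the Hilbert--Schmidt norm $\|X\|=(\operatorname{tr}X^*X)^{1/2}$, Fourier inversion and Plancherel's formula read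
\[
|G|f(g)=\sum_\rho d_\rho\operatorname{tr}\big(\rho(g)^{-1}\rho(f)\big),\qquad |G|\sum_g|f(g)|^2=\sum_\rho d_\rho\|\rho(f)\|^2 .
\]
We also use $|\operatorname{tr}XY|\le\|X\|\|Y\|$, $\|XY\|\le\|X\|\|Y\|$, and $\|VX\|=\|X\|$ for unitary $V$.

The uniform distribution on $U_i$ is sent by $\rho$ to $\Pi_i=|U|^{-1}\sum_{u\in U_i}\rho(u)$, the orthogonal projection onto $\rho^{U_i}$. It equals $\rho(g_i)^{-1}\Pi\rho(g_i)$, where $\Pi$ is the projection onto $\rho^U$, and has trace $m_\rho$. Its average over $g_i$ commutes with $\rho(G)$, so by Schur's lemma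
\begin{equation}\label{eq:schur}
\mathbb{E}_{g_i}\Pi_i=\frac{m_\rho}{d_\rho}\,\mathrm{Id}.
\end{equation}
For $i\ne j$ and fixed $g_j$ this gives $\mathbb{E}_{g_i}\|\Pi_i\Pi_j\|^2=\mathbb{E}_{g_i}\operatorname{tr}(\Pi_i\Pi_j)=m_\rho^2/d_\rho$, and by the Cauchy--Schwarz inequality
\begin{equation}\label{eq:pair}
\mathbb{E}_{g_i}\|\Pi_i\Pi_j\|=\mathbb{E}_{g_i}\|\Pi_j\Pi_i\|\le m_\rho d_\rho^{-1/2}.
\end{equation}
In words, when $m_\rho^2$ is small compared with $d_\rho$, two random conjugates of the subspace $\rho^U$ are nearly orthogonal.

\begin{proposition}\label{prop:four}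
For given $g_1,\dots,g_4$ let $f$ be the distribution of $u_1u_2u_3u_4$, where the $u_i\in U_i$ are independent and uniform. Then
\[
\mathbb{E}\max_{g\in G}\big||G|f(g)-1\big|\le S_G,\qquad 1-p_4(G)\le S_G .
\]
\end{proposition}

\begin{proof}
We have $\rho(f)=\Pi_1\Pi_2\Pi_3\Pi_4$, and the trivial representation contributes $1$ to the inversion formula. Since $\Pi_i^2=\Pi_i$, we can write $\rho(f)=(\Pi_1\Pi_2)(\Pi_2\Pi_3)(\Pi_3\Pi_4)$, so for every $g$
\[
\big||G|f(g)-1\big|\le\sum_{\rho\ne1}d_\rho\,\|\Pi_1\Pi_2\|\,\|\Pi_2\Pi_3\|\,\|\Pi_3\Pi_4\| .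
\]
The right side does not depend on $g$, so it bounds the maximum. For fixed $g_2,g_3$ the first norm depends only on $g_1$ and the third only on $g_4$. These are independent, so averaging over them and using \eqref{eq:pair} twice bounds the conditional expectation of the product by $m_\rho^2d_\rho^{-1}\|\Pi_2\Pi_3\|$. Averaging over $g_2,g_3$ and using \eqref{eq:pair} again gives $m_\rho^3d_\rho^{-3/2}$. Multiplying by $d_\rho$ and summing proves the first inequality. If $U_1U_2U_3U_4\ne G$, then $f(g)=0$ for some $g$ and the maximum is at least $1$; Markov's inequality gives the second.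
\end{proof}

With three factors the same argument has only two pairs, and the term of $\rho$ becomes $d_\rho(m_\rho d_\rho^{-1/2})^2=m_\rho^2$, which is never small. Four is the first number of factors for which a negative power of $d_\rho$ survives. In mean square, three factors are enough.

\begin{proposition}\label{prop:threeL2}
$\mathbb{E}\big(|G|/|U_1U_2U_3|\big)\le1+S_G$.
\end{proposition}

\begin{proof}
Let $f_3$ be the distribution of $u_1u_2u_3$. Its support is $U_1U_2U_3$, so $1=\big(\sum_gf_3(g)\big)^2\le|U_1U_2U_3|\sum_gf_3(g)^2$, and Plancherel's formula gives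
\[
\frac{|G|}{|U_1U_2U_3|}\le\sum_\rho d_\rho\|\Pi_1\Pi_2\Pi_3\|^2=\sum_\rho d_\rho\operatorname{tr}(\Pi_3\Pi_2\Pi_1\Pi_2\Pi_3).
\]
Averaging over $g_1$ with \eqref{eq:schur} turns the trace into $(m_\rho/d_\rho)\operatorname{tr}(\Pi_3\Pi_2\Pi_3)$, and averaging over $g_2$ turns it into $(m_\rho/d_\rho)^2m_\rho$. The expectation is therefore at most $1+\sum_{\rho\ne1}m_\rho^3/d_\rho\le1+S_G$.
\end{proof}

\begin{remark}\label{rem:SL2fourier}
The Fourier bound does not replace Section~\ref{sec:bounded}. Let $G=\mathrm{SL}_2(q)$ with $q$ even, and let $\chi\ne1$ be a character of $T\cong\mathbb{F}_q^*$, inflated to $B$. As $q-1$ is odd, $\chi\ne\chi^{-1}$. Mackey's formula for the two double cosets of $B$ shows that $\operatorname{Ind}_B^G\chi$ is irreducible, determines $\{\chi,\chi^{-1}\}$, and has $d_\rho=q+1$, $m_\rho=2$. These $(q-2)/2$ representations give $S_G\ge4(q-2)/\sqrt{q+1}\to\infty$: there are too many of them for their degree. In large rank the degrees outgrow the number of representations.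
\end{remark}

\section{The principal series of $\mathrm{GL}_n(Q)$ and the level}\label{sec:GL}

Let $Q$ be a power of $p$, let $E$ be a vector space over $\mathbb{F}_Q$ with basis $e_1,\dots,e_n$, and let $E_j=\langle e_1,\dots,e_j\rangle$. We identify $\mathrm{GL}(E)$ with $\mathrm{GL}_n(Q)$ and let $U_n$ be the upper unitriangular group, which acts trivially on each $E_j/E_{j-1}$.

We use Mackey's formula in the following form. If $H,J$ are subgroups of a finite group $\Gamma$ and $\xi$ is a representation of $J$, then
\[
\operatorname{Res}_H\operatorname{Ind}_J^\Gamma\xi\cong\bigoplus_w\operatorname{Ind}_{H\cap wJw^{-1}}^H{}^w\xi,\qquad {}^w\xi(x)=\xi(w^{-1}xw),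
\]
where $w$ runs over representatives of the double cosets $HwJ$.

\subsection*{Harish-Chandra induction and symmetric functions}
Let $J\le\mathrm{GL}(E)$ be the stabilizer of a flag $0=X_0\subseteq X_1\subseteq\dots\subseteq X_r=E$, and let $d_i=\dim X_i/X_{i-1}\ge0$. The action on the quotients maps $J$ onto $\prod_i\mathrm{GL}_{d_i}(Q)$, and the kernel is a $p$-group. For representations $\sigma_i$ of $\mathrm{GL}_{d_i}(Q)$, the \emph{Harish-Chandra product} $\sigma_1\circ\dots\circ\sigma_r$ is obtained by inflating $\sigma_1\boxtimes\dots\boxtimes\sigma_r$ to $J$ and inducing to $\mathrm{GL}(E)$. Up to isomorphism the product is associative and commutative.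

The ring $\Lambda$ of symmetric functions has the $\mathbb{Z}$-basis of Schur functions $s_\lambda$, indexed by partitions; $h_a=s_{(a)}$ and $h_0=1$. \emph{Pieri's rule} says that $s_\lambda h_b=\sum_\mu s_\mu$, where $\mu$ runs over the partitions obtained from $\lambda$ by adding $b$ boxes, no two in the same column.

Call an irreducible representation $\sigma$ of $\mathrm{GL}_n(Q)$ \emph{principal} if $\sigma^{U_n}\ne0$. The following facts are in \cite{Green}, \cite{Zel} and \cite[Ch.~IV]{Mac}.
\begin{itemize}
\item[(G1)] The principal representations are the $\sigma_{\boldsymbol\lambda}$, where $\boldsymbol\lambda=(\lambda^\theta)_\theta$ is a family of partitions indexed by the characters $\theta$ of $\mathbb{F}_Q^*$ with $\sum_\theta|\lambda^\theta|=n$.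
\item[(G2)] The ring spanned under $\circ$ by the principal representations of all $\mathrm{GL}_n(Q)$ is $\bigotimes_\theta\Lambda_\theta$, with each $\Lambda_\theta$ a copy of $\Lambda$. Writing $s[\theta]$ for the copy of $s\in\Lambda$ in $\Lambda_\theta$, we have $\sigma_{\boldsymbol\lambda}=\prod_\theta s_{\lambda^\theta}[\theta]$, and $h_a[\theta]$ is the linear character $\theta\circ\det$ of $\mathrm{GL}_a(Q)$.
\item[(G3)] With the hook lengths $h(x)$ of the boxes $x$ and $\nu(\lambda)=\sum_i(i-1)\lambda_i$,
\[
\dim\sigma_{\boldsymbol\lambda}=\prod_{i=1}^n(Q^i-1)\prod_\theta\frac{Q^{\nu(\lambda^\theta)}}{\prod_{x\in\lambda^\theta}(Q^{h(x)}-1)} .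
\]
\end{itemize}

\begin{lemma}\label{lem:linear}
Let $J$ and $d_1,\dots,d_r$ be as above. The linear $p'$-characters $\psi$ of $J$ are the inflations of the characters $(\theta_1\circ\det)\boxtimes\dots\boxtimes(\theta_r\circ\det)$, and for such $\psi$ we have $\operatorname{Ind}_J^{\mathrm{GL}(E)}\psi=h_{d_1}[\theta_1]\cdots h_{d_r}[\theta_r]$.
\end{lemma}

\begin{proof}
A linear $p'$-character is trivial on the kernel of $J\to\prod_i\mathrm{GL}_{d_i}(Q)$, which is a $p$-group, and on each $\mathrm{SL}_{d_i}(Q)$, which is generated by transvections, of order $p$. So it factors through the determinants. Conversely, the characters listed have order dividing $Q-1$. The formula is the definition of $\circ$ together with (G2).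
\end{proof}

\begin{lemma}\label{lem:pieri}
Let $n\ge2$ and $b+c+K=n$ with $b,c,K\ge0$. Any product $h_b[\theta_1]\,h_c[\theta_2]\,h_1[\chi_1]\cdots h_1[\chi_K]$ has at most $n^{K+1}$ irreducible constituents, and all are principal.
\end{lemma}

\begin{proof}
The constituents are principal by (G2). If $\theta_1\ne\theta_2$, then $h_b[\theta_1]h_c[\theta_2]$ is irreducible. If $\theta_1=\theta_2$, Pieri's rule gives $h_bh_c=\sum_{i=0}^{\min(b,c)}s_{(b+c-i,\,i)}$, with at most $n/2+1\le n$ terms. Multiplying $\sigma_{\boldsymbol\lambda}$ of $\mathrm{GL}_m(Q)$, $m<n$, by $h_1[\chi]$ gives one constituent for each way to add a box to $\lambda^\chi$. There is at most one way in each of the first $|\lambda^\chi|+1\le n$ rows and none below, so each factor $h_1[\chi_i]$ multiplies the number of constituents by at most $n$.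
\end{proof}

\subsection*{The level}
We need one parameter that bounds $\dim\sigma$ from below and $\dim\sigma^{U_n}$ from above. Let $a$ be the largest part occurring in any of the partitions $\lambda^\theta$. The \emph{level} of $\sigma_{\boldsymbol\lambda}$ is $k=n-a$, so $0\le k\le n-1$. Level $0$ means $\sigma=\theta\circ\det$, and in general the level measures how small a parabolic subgroup is needed to reach $\sigma$ from a linear character. Let $J_k$ be the stabilizer in $\mathrm{GL}(E)$ of the flag $E_{n-k}\subset E_{n-k+1}\subset\dots\subset E_n$.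

\begin{lemma}\label{lem:level}
Let $\sigma$ be a principal representation of $\mathrm{GL}_n(Q)$ of level $k$.
\begin{itemize}
\item[(a)] $\dim\sigma\ge\frac14Q^{kn/2}$.
\item[(b)] $\sigma$ is a constituent of $\operatorname{Ind}_{J_k}^{\mathrm{GL}(E)}\psi$ for some linear $p'$-character $\psi$ of $J_k$.
\item[(c)] $\dim\sigma^{U_n}\le n^k$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\sigma=\sigma_{\boldsymbol\lambda}$ and $a=n-k$.

(a) A hook length is arm plus leg plus $1$. Over a partition $\lambda$ the arms sum to $\sum_i\binom{\lambda_i}2$ and the legs sum to $\nu(\lambda)$, so $\nu(\lambda)-\sum_xh(x)=-\sum_i\binom{\lambda_i+1}2$. Extracting the powers of $Q$ from (G3), we obtain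
\[
\dim\sigma=Q^e\,\frac{\prod_{i=1}^n(1-Q^{-i})}{\prod_x(1-Q^{-h(x)})},\qquad
e=\binom{n+1}2-\sum_{\theta,i}\binom{\lambda_i^\theta+1}2=\frac12\Big(n^2-\sum_{\theta,i}(\lambda^\theta_i)^2\Big).
\]
The denominator is at most $1$. The numerator is at least $\prod_{i\ge1}(1-2^{-i})\ge\frac12\cdot\frac34\cdot\big(1-\sum_{i\ge3}2^{-i}\big)=\frac9{32}>\frac14$. All parts are at most $a$ and they sum to $n$, so $\sum(\lambda_i^\theta)^2\le an$ and $e\ge n(n-a)/2=kn/2$.

(b) By Pieri's rule, adding one row at a time, $s_\lambda$ is a constituent of $h_{\lambda_1}h_{\lambda_2}\cdots$, and $h_b$ is a constituent of $h_1^b$. Choose $\theta$ with $\lambda_1^\theta=a$. Replace each Schur function in $\sigma$ by the corresponding product of functions $h$, keep one factor $h_a[\theta]$, and replace every other factor $h_b[\chi]$ by $h_1[\chi]^b$. Then $\sigma$ is a constituent of $h_a[\theta]h_1[\chi_1]\cdots h_1[\chi_k]$, which has the required form by Lemma~\ref{lem:linear}.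

(c) By Mackey's formula, the $U_n$-invariants of $\operatorname{Ind}_{J_k}^{\mathrm{GL}(E)}\psi$ receive from the double coset $U_nwJ_k$ the invariants of ${}^w\psi$ under the $p$-group $U_n\cap wJ_kw^{-1}$. These have dimension $1$. Let $T_n$ be the diagonal group and $B_n=U_nT_n\le J_k$. By the Bruhat decomposition $\mathrm{GL}(E)$ is the union of the sets $U_nT_nwB_n=U_nwB_n\subseteq U_nwJ_k$ over the permutation matrices $w$, and $wJ_k$ depends only on the coset $wS_a$, because the permutations of $e_1,\dots,e_a$ lie in $J_k$. So there are at most $n!/a!\le n^k$ double cosets.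
\end{proof}

\begin{example}\label{ex:SLn2}
Lemma~\ref{lem:level} already settles $G=\mathrm{SL}_n(2)=\mathrm{GL}_n(2)$, a family far from the reach of \eqref{eq:bounded}. Here $\theta=1$ is the only character, and level $0$ is the trivial representation. At level $1$ there is only $\lambda=(n-1,1)$. The product $h_1h_{n-1}=s_{(n)}+s_{(n-1,1)}$ is the permutation representation on the $2^n-1$ nonzero vectors, on which $U_n$ has the $n$ orbits $e_j+E_{j-1}$. So $d_\rho=2^n-2$ and $m_\rho=n-1$: exponential against polynomial. At level $k$ the partition is determined by its parts after the first, which form a partition of $k$; that partition is determined by its set of partial sums in $\{1,\dots,k\}$, so there are at most $2^k$ representations. Lemma~\ref{lem:level}(a),(c) give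
\[
S_G\le\sum_{k\ge1}2^k\cdot n^{3k}\cdot2\cdot2^{-kn/4}=2\sum_{k\ge1}\big(2n^32^{-n/4}\big)^k\to0 .
\]
The general proof supplies the same three bounds, on the degree, on the invariants and on the number of representations of a given level.
\end{example}

\section{Classical groups}\label{sec:classical}

A group of large rank is classical. It is convenient to replace $G$ by a matrix group $\Gamma$ in which a full group $\mathrm{GL}_n(Q)$ appears as a direct factor of a Levi subgroup, so that Section~\ref{sec:GL} applies. Let $n\ge4$, let $\Gamma$, $Q$, $A$ be as in Table~\ref{tab:groups}, and let $\Omega=[\Gamma,\Gamma]$; then $G=\Omega/Z(\Omega)$. The symbol $\mathrm{SO}$ denotes the rational points of the connected algebraic group, so that $\Gamma=\Omega$ for orthogonal groups with $q$ even. The rank of $G$ tends to infinity if and only if $n$ does.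

\begin{table}[ht]
\centering
\begin{tabular}{llll}
\hline
$G$ & $\Gamma$ & $Q$ & $A$\\
\hline
$\mathrm{PSL}_n(q)$ & $\mathrm{GL}_n(q)$ & $q$ & $1$\\
$\mathrm{PSU}_{2n}(q)$ & $\mathrm{GU}_{2n}(q)$ & $q^2$ & $1$\\
$\mathrm{PSU}_{2n+1}(q)$ & $\mathrm{GU}_{2n+1}(q)$ & $q^2$ & $\mathrm{GU}_1(q)$\\
$\mathrm{PSp}_{2n}(q)$ & $\mathrm{Sp}_{2n}(q)$ & $q$ & $1$\\
$\mathrm{P}\Omega_{2n+1}(q)$, $q$ odd & $\mathrm{SO}_{2n+1}(q)$ & $q$ & $1$\\
$\mathrm{P}\Omega^+_{2n}(q)$ & $\mathrm{SO}^+_{2n}(q)$ & $q$ & $1$\\
$\mathrm{P}\Omega^-_{2n+2}(q)$ & $\mathrm{SO}^-_{2n+2}(q)$ & $q$ & $\mathrm{SO}^-_2(q)$\\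
\hline
\end{tabular}
\caption{The simple classical group $G$, the matrix group $\Gamma$ over $\mathbb{F}_Q$, and the factor $A$ of the Levi subgroup $L=\mathrm{GL}_n(Q)\times A$.}
\label{tab:groups}
\end{table}

The index $|\Gamma:\Omega|$ is $q-1$, $q+1$, $1$ or (for $q$ odd) $2$; it is prime to $p$ and at most $q+1$. The center $Z(\Omega)$ consists of scalars and is a $p'$-group. Hence a Sylow $p$-subgroup $U$ of $\Gamma$ lies in $\Omega$ and maps isomorphically onto a unipotent Sylow subgroup of $G$, which we also call $U$. The group $A$ is an abelian $p'$-group of order at most $q+1$. Since $Q\ge q\ge2$,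
\begin{equation}\label{eq:qQ}
q+1\le Q^2,\qquad 4(q+1)\le Q^4 .
\end{equation}

In the \emph{linear case} (the first row) let $E$ be the natural module and put $P=L=\Gamma$, $R=1$. In the other cases the natural module $V$ over $\mathbb{F}_Q$ carries a form, and $n$ is the dimension of a maximal totally singular subspace. Choose mutually orthogonal hyperbolic pairs $e_i,f_i$ $(1\le i\le n)$; the subspaces $E=\langle e_1,\dots,e_n\rangle$ and $F=\langle f_1,\dots,f_n\rangle$ are totally singular, and $e_i$ is orthogonal to $f_j$ exactly when $i\ne j$. We use these standard facts.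
\begin{itemize}
\item[(C1)] The stabilizer $P$ of $E$ in $\Gamma$ is a parabolic subgroup $P=L\ltimes R$. Its unipotent radical $R$ is a normal $p$-subgroup that acts trivially on $E$. The Levi subgroup $L$ is the stabilizer of both $E$ and $F$, and $L=\mathrm{GL}(E)\times A$, where $\mathrm{GL}(E)$ acts dually on $F$ and trivially on $(E\oplus F)^\perp$, while $A$ fixes $E\oplus F$ pointwise.
\item[(C2)] $U=R\rtimes U_n$ is a Sylow $p$-subgroup of $\Gamma$.
\item[(C3)] Let $B_\Gamma$ be the stabilizer of the flag $E_1\subset\dots\subset E_n$ and $N_\Gamma$ the subgroup of $\Gamma$ that permutes the $2n$ lines $\langle e_i\rangle,\langle f_i\rangle$. Then $\Gamma=B_\Gamma N_\Gamma B_\Gamma$.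
\end{itemize}
An element $w\in N_\Gamma$ preserves orthogonality, so it acts as a signed permutation: it sends $\langle e_i\rangle$ to $\langle e_{\kappa(i)}\rangle$ or to $\langle f_{\kappa(i)}\rangle$, according to a sign $\varepsilon_i(w)=+$ or $-$, and sends $\langle f_i\rangle$ to the other line of the same pair. All signed permutations occur, except that for $\mathrm{SO}^+_{2n}(q)$ only those with an even number of minus signs do. Statement (C2) also holds in the linear case.

Lemma~\ref{lem:level}(a) says nothing at level $0$, so we need a separate lower bound for the degrees. This is where the simplicity of $G$ enters the large rank argument.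

\begin{lemma}\label{lem:mindeg}
Every nontrivial irreducible representation $\rho$ of $G$ has $d_\rho\ge Q^{n-1}-1\ge Q^{n-2}$.
\end{lemma}

\begin{proof}
The group $\mathrm{SL}_n(Q)\le L$ is perfect, so it lies in $\Omega$. Let $M\cong\mathbb{F}_Q^{\,n-1}$ be its subgroup of matrices that differ from the identity only in the entries $(j,n)$ with $j<n$. The subgroup $\mathrm{SL}_{n-1}(Q)$ in the upper left corner normalizes $M$ and acts on it as on its natural module. The nontrivial characters of $M$ correspond to the nonzero vectors of the dual module, and these are permuted transitively because $n-1\ge2$. The $p$-group $M$ meets $Z(\Omega)$ trivially, so it embeds in $G$. As $G$ is simple, $\rho$ is faithful, so some nontrivial character of $M$ occurs in $\rho$, and then all $Q^{n-1}-1$ of them occur.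
\end{proof}

\section{The level of a representation of $\Gamma$}\label{sec:key}

Let $\pi$ be an irreducible representation of $\Gamma$ with $\pi^U\ne0$. The space $\pi^R$ is a representation of $L=P/R$; its constituents have the form $\sigma\boxtimes\alpha$, with $\alpha$ a linear character of the abelian group $A$. By (C2), $\pi^U=(\pi^R)^{U_n}$, so $\sigma$ is principal for at least one constituent. The \emph{level} $K(\pi)$ is the largest level of a principal $\sigma$ that occurs. We take the largest because this makes the lower bound for $\dim\pi$ as strong as possible and lets Lemma~\ref{lem:level}(c) apply to all constituents with the same exponent.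

For $0\le K\le n-1$ put $a=n-K$ and let $P_K$ be the stabilizer in $\Gamma$ of the flag $E_a\subset E_{a+1}\subset\dots\subset E_n=E$. Then $R\le P_K\le P$ and $P_K/R=J_K\times A$. We shall see that $\pi$ is a constituent of $\operatorname{Ind}_{P_K}^\Gamma\xi$ with $K=K(\pi)$ and $\xi$ linear. Outside the linear case, counting double cosets $UwP_K$ as in Lemma~\ref{lem:level}(c) only bounds $\dim\pi^U$ by $2^nn!/a!$. The factor $2^n$ is fatal: for $Q=2$ and $K=0$ its cube $8^n$ is not beaten by the bound $d_\rho^{-1/2}\le2^{-(n-2)/2}$ of Lemma~\ref{lem:mindeg}. The remedy is to take invariants in two stages. We count the constituents of $(\operatorname{Ind}_{P_K}^\Gamma\xi)^R$, which are few, and bound the $U_n$-invariants only of those that lie in $\pi^R$, whose level is at most $K$.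

\begin{example}\label{ex:Sp}
Let $\Gamma=\mathrm{Sp}_{2n}(q)$, $K=0$, $\xi=1$. Then $P_0=P$, $\operatorname{Ind}_P^\Gamma1$ is the permutation representation on the totally isotropic $n$-dimensional subspaces $Y$, and its $R$-invariants form the permutation representation of $L=\mathrm{GL}(E)$ on the $R$-orbits. By (C3), and after a permutation of the indices, every $P$-orbit contains one of the spaces $Y_b=\langle e_1,\dots,e_b,f_{b+1},\dots,f_n\rangle$, $0\le b\le n$, and these lie in different $P$-orbits since $\dim(E\cap Y_b)=b$. As $R$ acts trivially on $E$, the space $E\cap Y$ is constant on an $R$-orbit, so an element $l\in L$ that fixes the $R$-orbit of $Y_b$ fixes $E_b$. Conversely, if $l$ fixes $E_b$, it fixes $F\cap E_b^\perp=\langle f_{b+1},\dots,f_n\rangle$, and hence $Y_b$. So the $R$-orbits in $PY_b$ correspond to the $b$-dimensional subspaces of $E$, and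
\[
(\operatorname{Ind}_P^\Gamma1)^R=\sum_{b=0}^nh_b[1]\,h_{n-b}[1]=\sum_{b=0}^n\ \sum_{i=0}^{\min(b,n-b)}s_{(n-i,\,i)}[1].
\]
There are at most $(n+1)n$ constituents, but their levels $i$ go up to $\lfloor n/2\rfloor$. An irreducible $\pi\subseteq\operatorname{Ind}_P^\Gamma1$ with $K(\pi)=0$ involves only the terms with $i=0$.
\end{example}

The general case needs a formula for the $R$-invariants of a Mackey summand.

\begin{lemma}\label{lem:Rinv}
Let $R$ be a normal $p$-subgroup of a finite group $P$, let $D\le P$, and let $\eta$ be a linear $p'$-character of $D$. Then $\eta$ induces a linear $p'$-character $\bar\eta$ of $DR/R$, and $(\operatorname{Ind}_D^P\eta)^R\cong\operatorname{Ind}_{DR/R}^{P/R}\bar\eta$.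
\end{lemma}

\begin{proof}
The character $\eta$ is trivial on the $p$-group $D\cap R$, so it factors through $D/(D\cap R)\cong DR/R$. Realize $\operatorname{Ind}_D^P\eta$ as the space of functions $\phi$ on $P$ with $\phi(dx)=\eta(d)\phi(x)$, with $P$ acting by right translation. The function $\phi$ is $R$-invariant exactly when it is constant on the cosets $xR$, that is, when it comes from a function $\bar\phi$ on the group $P/R$. The condition on $\phi$ then reads $\bar\phi(\bar d\bar x)=\bar\eta(\bar d)\bar\phi(\bar x)$ for $\bar d\in DR/R$, and $\phi\mapsto\bar\phi$ commutes with right translation.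
\end{proof}

\begin{proposition}\label{prop:count}
Let $0\le K\le n-1$ and let $\xi$ be a linear $p'$-character of $P_K$. Then the $L$-module $(\operatorname{Ind}_{P_K}^\Gamma\xi)^R$ has at most $(2n)^{K+2}$ irreducible constituents, and all have the form $\sigma\boxtimes\alpha$ with $\sigma$ principal.
\end{proposition}

\begin{proof}
In the linear case $R=1$ and $P_K=J_K$, so the module is $h_a[\theta]h_1[\chi_1]\cdots h_1[\chi_K]$ by Lemma~\ref{lem:linear}, and Lemma~\ref{lem:pieri} with $c=0$ applies. Assume from now on that we are not in the linear case. Since $B_\Gamma\le P_K\le P$, (C3) lets us choose representatives $w\in N_\Gamma$ of the double cosets $PwP_K$. With $D_w=P\cap wP_Kw^{-1}$, Mackey's formula and Lemma~\ref{lem:Rinv} give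
\begin{equation}\label{eq:mackey}
(\operatorname{Ind}_{P_K}^\Gamma\xi)^R\cong\bigoplus_w\operatorname{Ind}_{D_wR/R}^{L}\bar\eta_w ,
\end{equation}
where $\bar\eta_w$ is a linear $p'$-character of $D_wR/R$.

\emph{The number of summands.} Let $w,w'\in N_\Gamma$ have the same signs. The coordinate lines in $E$ are the $w\langle e_i\rangle$ with $\varepsilon_i=+$ and the $w\langle f_i\rangle$ with $\varepsilon_i=-$, and $w'w^{-1}$ sends them to the lines $w'\langle e_i\rangle$, $w'\langle f_i\rangle$ with the same indices, which also lie in $E$. So $w'w^{-1}\in P$, and $Pw$ depends only on the sign vector. A permutation of $e_1,\dots,e_a$, viewed in $\mathrm{GL}(E)\le L$, lies in $P_K\cap N_\Gamma$, and right multiplication by it permutes $\varepsilon_1,\dots,\varepsilon_a$. Hence $PwP_K$ is determined by the number of plus signs among $\varepsilon_1,\dots,\varepsilon_a$ and by $\varepsilon_{a+1},\dots,\varepsilon_n$. There are at most $(a+1)2^K\le(n+1)2^K$ summands. The large block $\mathrm{GL}_a(Q)$ has replaced a factor $2^a$ by $a+1$.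

\emph{The group $D_wR/R$.} Fix $w$ and let $Y_j=wE_j$ for $a\le j\le n$, so that $D_w$ is the stabilizer in $\Gamma$ of $E$ and all $Y_j$. Each $Y_j$ is spanned by some of the vectors $e_k,f_k$; thus $Y_j=(E\cap Y_j)\oplus(F\cap Y_j)$. The image of $D_w$ in $L$ is controlled by the action on $E$, so we look for the subspaces of $E$ that $D_w$ must fix. Besides $E\cap Y_j$ there is $E\cap Y_j^\perp$, which is spanned by the $e_k$ with $f_k\notin Y_j$. Since $Y_n$ contains exactly one of $e_k,f_k$ for each $k$, we have $E\cap Y_n^\perp=E\cap Y_n$, and we obtain a flag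
\begin{equation}\label{eq:flag}
E\cap Y_a\subseteq\dots\subseteq E\cap Y_n=E\cap Y_n^\perp\subseteq E\cap Y_{n-1}^\perp\subseteq\dots\subseteq E\cap Y_a^\perp\subseteq E .
\end{equation}
Let $b$ and $c=a-b$ be the numbers of plus and minus signs among $\varepsilon_1,\dots,\varepsilon_a$. Then $\dim(E\cap Y_a)=b$, and $E\cap Y_a^\perp$ has codimension $\dim(F\cap Y_a)=c$ in $E$. Let $a<j\le n$. If $\varepsilon_j=+$, then $Y_j$ is $Y_{j-1}$ plus a vector $e_k$, so the step $E\cap Y_{j-1}\subseteq E\cap Y_j$ has dimension $1$ and $E\cap Y_j^\perp=E\cap Y_{j-1}^\perp$. If $\varepsilon_j=-$, the new vector is some $f_k$, the first step is an equality and the second has dimension $1$. So the quotients of \eqref{eq:flag} are a first one of dimension $b$, a last one of dimension $c$, exactly $K$ of dimension $1$ in between, and zeros.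

Let $J(w)\le\mathrm{GL}(E)$ be the stabilizer of \eqref{eq:flag}. We claim that $D_wR/R=J(w)\times A$ inside $L=P/R$. An element of $D_w$ fixes $E$, $Y_j$ and $Y_j^\perp$, hence \eqref{eq:flag}, and its image in $L$ acts on $E$ in the same way because $R$ acts trivially on $E$. This gives one inclusion. Conversely, let $l\in J(w)\times A\le L$. Then $l$ fixes $E\cap Y_j$. It also fixes $F$ and $E\cap Y_j^\perp$, hence $F\cap(E\cap Y_j^\perp)^\perp$, which is spanned by the $f_k$ with $e_k\notin Y_j^\perp$, that is, by the $f_k\in Y_j$. So $l$ fixes $F\cap Y_j$, therefore $Y_j$, and $l\in D_w$.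

\emph{The constituents.} Write $\bar\eta_w=\psi\boxtimes\alpha'$ on $J(w)\times A$. By Lemma~\ref{lem:linear} and the commutativity of $\circ$, the summand of $w$ in \eqref{eq:mackey} is
\[
\big(h_b[\theta_1]\,h_c[\theta_2]\,h_1[\chi_1']\cdots h_1[\chi_K']\big)\boxtimes\alpha'
\]
for some characters $\theta_1,\theta_2,\chi'_i$ of $\mathbb{F}_Q^*$. By Lemma~\ref{lem:pieri} it has at most $n^{K+1}$ constituents, all principal on $\mathrm{GL}(E)$. The total is at most $(n+1)2^Kn^{K+1}\le(2n)^{K+2}$.
\end{proof}

\begin{lemma}\label{lem:key}
Let $\pi$ be an irreducible representation of $\Gamma$ with $\pi^U\ne0$ and $K(\pi)=K$.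
\begin{itemize}
\item[(a)] $\dim\pi\ge\frac14Q^{Kn/2}$.
\item[(b)] $\dim\pi^U\le(2n)^{2K+2}$.
\item[(c)] For given $K$ there are at most $Q^{K+3}(2n)^{K+2}$ such $\pi$ up to isomorphism.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\sigma_0\boxtimes\alpha$ be a constituent of $\pi^R$ with $\sigma_0$ principal of level $K$. Part (a) follows from $\dim\pi\ge\dim\sigma_0$ and Lemma~\ref{lem:level}(a).

The inflation of $\sigma_0\boxtimes\alpha$ to $P$ is contained in $\operatorname{Res}_P\pi$, so by Frobenius reciprocity $\pi$ is a constituent of $\operatorname{Ind}_P^\Gamma(\sigma_0\boxtimes\alpha)$. By Lemma~\ref{lem:level}(b), $\sigma_0\boxtimes\alpha$ is a constituent of $\operatorname{Ind}_{J_K\times A}^L(\psi\boxtimes\alpha)$ with $\psi$ a linear $p'$-character. Let $\xi$ be the inflation of $\psi\boxtimes\alpha$ to $P_K$; it is a $p'$-character because $A$ is a $p'$-group. By transitivity of induction, $\pi$ is a constituent of $\operatorname{Ind}_{P_K}^\Gamma\xi$.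

(b) By Proposition~\ref{prop:count}, $\pi^R$ has at most $(2n)^{K+2}$ constituents $\sigma\boxtimes\alpha'$, all with $\sigma$ principal. By the definition of $K$ each $\sigma$ has level at most $K$. Since $\alpha'$ is one-dimensional, each constituent contributes at most $n^K$ to $\dim(\pi^R)^{U_n}$ by Lemma~\ref{lem:level}(c). Hence $\dim\pi^U\le(2n)^{K+2}n^K\le(2n)^{2K+2}$.

(c) By Lemma~\ref{lem:linear} there are $(Q-1)^{K+1}$ choices for $\psi$, and there are $|A|\le q+1\le Q^2$ choices for $\alpha$, so at most $Q^{K+3}$ characters $\xi$. Let $\tau$ be an irreducible constituent of $\operatorname{Ind}_{P_K}^\Gamma\xi$. Then $\xi$ occurs in $\operatorname{Res}_{P_K}\tau$ and is trivial on $R$, so $\tau^R\ne0$. Thus every constituent $\tau$ accounts for at least one constituent of $(\operatorname{Ind}_{P_K}^\Gamma\xi)^R$, and by Proposition~\ref{prop:count} there are at most $(2n)^{K+2}$ of them.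
\end{proof}

\section{Four factors}\label{sec:large}

We pass from $\Gamma$ back to $G$. This costs only a bounded power of $Q$, which is absorbed by the factor $Q^{-n/16}$ below.

\begin{proposition}\label{prop:SG}
Let $G$ be as in Table~\ref{tab:groups} with $n\ge32$, and let $x=(2n)^8Q^{5-n/16}$. If $x<1$, then $S_G\le x/(1-x)$. Hence $S_G\to0$ as $n\to\infty$, uniformly in $q$.
\end{proposition}

\begin{proof}
Only the $\rho\ne1$ with $m_\rho>0$ contribute to $S_G$. Inflate such a $\rho$ to $\Omega$ and choose an irreducible representation $\pi$ of $\Gamma$ whose restriction to $\Omega$ contains $\rho$. As $U\le\Omega$, we have $0<m_\rho\le\dim\pi^U$; let $K=K(\pi)$. By Frobenius reciprocity $\pi\subseteq\operatorname{Ind}_\Omega^\Gamma\rho$, so $\dim\pi\le(q+1)d_\rho$. By Clifford's theorem the irreducible constituents of $\operatorname{Res}_\Omega\pi$ form one orbit under $\Gamma/\Omega$, so at most $q+1\le Q^2$ representations $\rho$ are assigned to the same $\pi$.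

\emph{Invariants.} Lemma~\ref{lem:key}(b) gives $m_\rho^3\le(2n)^{6K+6}$.

\emph{Degree.} If $K\ge1$, then Lemma~\ref{lem:key}(a), \eqref{eq:qQ} and $2K\ge K+1$ give $d_\rho\ge Q^{Kn/2-4}\ge Q^{(K+1)n/4-4}$. If $K=0$, Lemma~\ref{lem:mindeg} gives $d_\rho\ge Q^{n-2}\ge Q^{n/4-4}$. Since $n\ge32$, we have $4\le(K+1)n/8$, so $d_\rho\ge Q^{(K+1)n/8}$ in both cases.

\emph{Number.} By Lemma~\ref{lem:key}(c), at most $Q^{K+5}(2n)^{K+2}$ representations $\rho$ are assigned to a given $K$.

Since $7K+8\le8(K+1)$ and $K+5\le5(K+1)$,
\[
S_G\le\sum_{K\ge0}Q^{K+5}(2n)^{7K+8}Q^{-(K+1)n/16}\le\sum_{K\ge0}x^{K+1}=\frac{x}{1-x}.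
\]
For $n\ge80$ the exponent $5-n/16$ is at most $0$, so $x\le(2n)^82^{5-n/16}$, and this tends to $0$ as $n\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(iii)]
If the rank tends to infinity, then eventually $G$ is in Table~\ref{tab:groups}, $n\to\infty$, and $S_G\to0$ by Proposition~\ref{prop:SG}. In Proposition~\ref{prop:four} we have $f(g)=r(g)/|U|^4$, which gives the first statement. The random variable $|G|/|U_1U_2U_3|-1$ is nonnegative and has expectation at most $S_G$ by Proposition~\ref{prop:threeL2}, so it tends to $0$ in probability by Markov's inequality.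
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
Let $\epsilon>0$. By Propositions~\ref{prop:four} and~\ref{prop:SG} there is $n_1$ such that $p_4(G)>1-\epsilon$ for all $G$ in Table~\ref{tab:groups} with $n\ge n_1$. The remaining groups, classical of rank bounded in terms of $n_1$ or exceptional, belong to finitely many types, so $|W|\le M$ for some $M$. By \eqref{eq:bounded} they satisfy $p_4(G)>1-\epsilon$ when $q>3M/\epsilon$, and only finitely many of them have $q\le3M/\epsilon$.
\end{proof}

\section{Three factors}\label{sec:three}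

In $\mathrm{SL}_2(q)$ the set missed by three factors was a translate of $B\setminus U$. The same obstruction exists in any finite group: test the product on the coset $N_G(U_1)h$ of all elements that conjugate $U_1$ to $U_3$.

\begin{lemma}\label{lem:three}
Let $G$ be a finite group and $U_1,U_2,U_3$ Sylow $p$-subgroups with $G=U_1U_2U_3$. Then $N_G(U_1)=U_1$, and $U_3=U_1^u$ for some $u\in U_2$.
\end{lemma}

\begin{proof}
Let $B_1=N_G(U_1)$ and $U_3=h^{-1}U_1h$. For $b\in B_1$ write $bh=u_1u_2(h^{-1}u'h)$ with $u_1,u'\in U_1$ and $u_2\in U_2$. Then $u_2=u_1^{-1}bu'^{-1}h\in U_1bh$, because $b$ normalizes $U_1$. So $U_2$ meets each of the $|B_1:U_1|$ cosets $U_1bh$ contained in $B_1h$. On the other hand, if $x,y\in U_2\cap B_1h$, then $xy^{-1}$ is a $p$-element of $B_1$, so it lies in the normal Sylow $p$-subgroup $U_1$, and $U_1x=U_1y$. So $U_2$ meets at most one of these cosets, and $B_1=U_1$. Finally, an element $u\in U_2\cap U_1h$ satisfies $U_1^u=U_1^h=U_3$.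
\end{proof}

This proves the second sentence of Theorem~\ref{thm:main}(ii), and shows that $p_3(G)=0$ if $T\ne1$. The case of a self-normalizing Sylow subgroup cannot be excluded in the lemma: the computation behind \eqref{eq:SL2} is valid for every $q$ and gives $\mathrm{SL}_2(2)=UU^-U$. When $T=1$ we use the second conclusion, which forces $U_1$ and $U_3$ to be in the same position relative to $U_2$.

\begin{lemma}\label{lem:p3}
$p_3(G)\le\omega(G)$.
\end{lemma}

\begin{proof}
The elements $c=g_1g_2^{-1}$ and $c'=g_3g_2^{-1}$ are independent and uniform. If $G=U_1U_2U_3$, conjugation by $g_2^{-1}$ gives $G=U^cUU^{c'}$. By Lemma~\ref{lem:three}, $U^{c'}=U^{cu}$ with $u\in U$, so $c'\in Bcu\subseteq BcB$. Therefore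
\[
p_3(G)\le\sum_{w\in W}\Big(\frac{|BwB|}{|G|}\Big)^2\le\max_{w\in W}\frac{|BwB|}{|G|}=\omega(G)
\]
by Lemma~\ref{lem:omega}.
\end{proof}

This bound is useless when $q$ is large compared with $|W|$, but then $T\ne1$.

\begin{lemma}\label{lem:T}
With finitely many exceptions, $T=1$ implies that $G$ is one of $\mathrm{SL}_n(2)$, $\mathrm{Sp}_{2n}(2)$, $\Omega^+_{2n}(2)$ with $n\ge4$.
\end{lemma}

\begin{proof}
If $T=1$, then $N_G(U)=U$ is a $p$-group. So $T\ne1$ as soon as a nontrivial $p'$-element of $G$ normalizes $U$.

Let $G$ be in Table~\ref{tab:groups} with $n\ge4$. If $Q>2$, take $1\ne y\in\mathbb{F}_Q^*$. The element $\operatorname{diag}(y,y^{-1},1,\dots,1)$ of $\mathrm{SL}_n(Q)\le L\cap\Omega$ is a $p'$-element that normalizes $R$ and $U_n$, hence $U$. It has the eigenvalues $y$ and $1$ on $E$, so it is not scalar and its image in $G$ is nontrivial. Thus $T=1$ forces $Q=q=2$, which excludes the unitary groups and $\mathrm{P}\Omega_{2n+1}(q)$. For $\Omega^-_{2n+2}(2)$ we have $\Gamma=\Omega$, and $A=\mathrm{SO}_2^-(2)$ has order $3$, normalizes $R$, centralizes $U_n$, and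 fixes $E$ pointwise, so it contains no nontrivial scalar; again $T\ne1$. The three families in the statement remain.

All other groups have bounded rank, so all but finitely many of them have $q>3$. Let $s$ be a simple reflection with root $\alpha$, let $X_\alpha,X_{-\alpha}$ be the opposite root subgroups, and let $P_s=B\cup BsB$. We use the standard description of this minimal parabolic subgroup: $U=X_\alpha O_p(P_s)$, where $O_p(P_s)$ is the largest normal $p$-subgroup, and $M_s=\langle X_\alpha,X_{-\alpha}\rangle\le P_s$ is a central quotient of $\mathrm{SL}_2(q')$, $\mathrm{SU}_3(q')$, ${}^2B_2(q')$ or ${}^2G_2(q')$ with $q'\ge q$, with unipotent Sylow subgroup $X_\alpha$. The Cartan subgroup $H$ of $M_s$ is a $p'$-group normalizing $X_\alpha$. It is the image of a group of order $q'-1$, $q'^2-1$, $q'-1$ or $q'-1$ modulo a central subgroup of order at most $2$, $3$, $1$ or $1$, respectively. For $q'>3$ we have $(q'-1)/2>1$ and $(q'^2-1)/3>1$, so $H\ne1$. As $H\le P_s$ also normalizes $O_p(P_s)$, it normalizes $U$, and $T\ne1$.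
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
By Lemmas~\ref{lem:three} and~\ref{lem:T}, $p_3(G)=0$ for all but finitely many $G$ outside the families $\mathrm{SL}_n(2)$, $\mathrm{Sp}_{2n}(2)$, $\Omega^+_{2n}(2)$. In these families $|G|\to\infty$ forces $n\to\infty$. The groups are untwisted with $q=2$, and the transpositions $(i\ \,i{+}1)$ of the indices $1,\dots,n$ are simple reflections of $W$. Among them $(1\,2),(3\,4),\dots$ are $\lfloor n/2\rfloor$ pairwise commuting ones, so Lemmas~\ref{lem:p3} and~\ref{lem:omega}(b) give $p_3(G)\le(2/3)^{\lfloor n/2\rfloor}\to0$.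
\end{proof}

\begin{thebibliography}{9}

\bibitem{GLMS}
Garonzi, Levy, Mar\'oti, Simion, \emph{Minimal length factorizations of finite simple groups of Lie type by unipotent Sylow subgroups}, J. Group Theory \textbf{19} (2016).

\bibitem{Green}
Green, Trans. Amer. Math. Soc. \textbf{80} (1955).

\bibitem{Mac}
Macdonald, \emph{Symmetric Functions and Hall Polynomials}.

\bibitem{Skr}
Saveliy V. Skresanov, \emph{Random unipotent Sylow subgroups of groups of Lie type of bounded rank}, arXiv:2501.15772 (2025).

\bibitem{Zel}
Zelevinsky, Lecture Notes in Mathematics \textbf{869}.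

\end{thebibliography}
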